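\title{The Hopf degree is controlled by every critical fractional Sobolev seminorm}

\begin{abstract}
Let $N=4n-1$. We prove that for every $\beta\in(0,1]$ the Hopf degree of a smooth map $f:\mathbb S^{N}\to\mathbb S^{2n}$ satisfies $|\deg_H f|\le C\,[f]_{W^{\beta,N/\beta}}^{(N+1)/\beta}$, and that the exponent is optimal for each $\beta$. The estimate is reduced to the case $\beta=1$ by a deformation theorem: every continuous map from $\mathbb S^d$, $d\ge2$, to a closed simply connected manifold is homotopic to a Lipschitz map whose energy $\int|\nabla\cdot|^d$ is bounded by a gap energy of the original map, a quantity that is weaker than all the seminorms $W^{\beta,d/\beta}$.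
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The Hopf degree and the critical seminorms}

Fix an integer $n\ge1$ and put $N=4n-1$. Let $f:\mathbb S^N\to\mathbb S^{2n}$ be smooth and let $\omega$ be a smooth $2n$-form on $\mathbb S^{2n}$ with $\int\omega=1$. The form $f^*\omega$ is closed, and it is exact because $0<2n<N$. Choose $\alpha$ with $d\alpha=f^*\omega$. The \emph{Hopf degree} (or Hopf invariant) of $f$ is
\begin{equation}\label{eq:hopf}
\deg_H f=\int_{\mathbb S^N}\alpha\wedge f^*\omega .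
\end{equation}
We recall the textbook facts: this number is an integer, it does not depend on $\omega$ or $\alpha$, and it depends only on the homotopy class of $f$. It is therefore defined for continuous maps, and it gives a homomorphism $\deg_H:\pi_N(\mathbb S^{2n})\to\mathbb Z$. Geometrically it is the linking number of two generic fibers of $f$.

For $d\ge1$, $\beta\in(0,1)$, $p\in[1,\infty)$ and $f:\mathbb S^d\to\mathbb R^m$ let
\[
[f]_{W^{\beta,p}}=\Big(\int_{\mathbb S^d}\int_{\mathbb S^d}\frac{|f(x)-f(y)|^p}{|x-y|^{d+\beta p}}\,dx\,dy\Big)^{1/p},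
\qquad
[f]_{W^{1,p}}=\Big(\int_{\mathbb S^d}|\nabla f|^p\Big)^{1/p}.
\]
On $\mathbb R^d$ the dilation $f\mapsto f(\lambda\,\cdot)$ multiplies $[f]_{W^{\beta,p}}$ by $\lambda^{\beta-d/p}$. A homotopy invariant does not see dilations, so the exponent to compare it with is $p=d/\beta$. For this exponent and $\beta<1$ the kernel is $|x-y|^{-2d}$, whatever $\beta$ is.

For the classical degree of maps $\mathbb S^d\to\mathbb S^d$, Bourgain, Brezis and Mironescu proved an estimate $|\deg f|\le C[f]^q_{W^{\beta,d/\beta}}$, with a sharp exponent $q$, for every $\beta\in(0,1]$. For the Hopf degree, Schikorra and Van Schaftingen proved that for every $\beta\in(1-\frac1{N+1},1]$ there is $C=C(n,\beta)$ with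
\begin{equation}\label{eq:main}
|\deg_H f|\le C\,[f]_{W^{\beta,N/\beta}}^{\frac{N+1}{\beta}}\qquad\text{for all }f\in C^\infty(\mathbb S^N,\mathbb S^{2n}),
\end{equation}
and that the exponent is sharp. The problem, posed in the paper of Park and Schikorra \cite{PS}, is the following: \emph{does \eqref{eq:main} hold for every $\beta\in(0,1]$?}

Written as $|\deg_Hf|^{N/(N+1)}\le C[f]^{N/\beta}_{W^{\beta,N/\beta}}$, the estimate has a left side that does not depend on $\beta$. The power $N/(N+1)=N/(4n)$ reflects that \eqref{eq:hopf} is quadratic in $f^*\omega$, which is of order $|\nabla f|^{2n}$. The right side becomes weaker as $\beta$ decreases: if $\beta<\beta'<1$, $p=N/\beta$ and $p'=N/\beta'$, then $|f(x)-f(y)|\le2$ gives $[f]^p_{W^{\beta,p}}\le2^{p-p'}[f]^{p'}_{W^{\beta',p'}}$. So the problem concerns small $\beta$, that is, large $p$. The result for the classical degree suggests a positive answer. Against it stands formula \eqref{eq:hopf}, which contains derivatives of $f$ and the nonlocal primitive $\alpha$, while a seminorm with large $p$ hardly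 sees small oscillations of $f$, however large the derivatives that they produce. We do not estimate \eqref{eq:hopf} for $f$. We deform $f$ to a map for which the case $\beta=1$ is good enough.

\subsection{The gap energy}

As $p\to\infty$, the quantity $(|f(x)-f(y)|/\delta)^p$ ignores differences below $\delta$. This suggests discarding them from the start. For $f:\mathbb S^d\to\mathbb R^m$ continuous and $\delta>0$ define the \emph{gap energy}
\[
G_\delta(f)=\iint_{\{(x,y)\,:\,|f(x)-f(y)|>\delta\}}\frac{dx\,dy}{|x-y|^{2d}} .
\]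
It is finite, since by uniform continuity $|x-y|$ is bounded below on the domain of integration. From $1_{\{s>\delta\}}\le(s/\delta)^p$ we get
\begin{equation}\label{eq:cheb}
G_\delta(f)\le\delta^{-d/\beta}\,[f]^{d/\beta}_{W^{\beta,d/\beta}}\qquad\text{for every }\beta\in(0,1).
\end{equation}
All homotopies in this paper are free, that is, they need not fix a base point.

\begin{theorem}\label{thm:deform}
Let $d\ge2$ and let $\mathcal N\subset\mathbb R^m$ be a smooth closed connected simply connected embedded manifold. There are $\delta_0>0$ and $C<\infty$, depending only on $d$ and $\mathcal N$, such that every continuous map $f:\mathbb S^d\to\mathcal N$ is homotopic to a Lipschitz map $f'$ with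
\[
\int_{\mathbb S^d}|\nabla f'|^d\le C\,G_{\delta_0}(f).
\]
\end{theorem}

\begin{theorem}\label{thm:hopf}
Let $\delta_0=\delta_0(n)$ be given by Theorem~\ref{thm:deform} for $d=N$, $\mathcal N=\mathbb S^{2n}$. There is $C_n$ such that $|\deg_Hf|\le C_n\,G_{\delta_0}(f)^{\frac{N+1}N}$ for all continuous $f:\mathbb S^N\to\mathbb S^{2n}$. Consequently, for every $\beta\in(0,1)$,
\[
|\deg_Hf|\le C_n\,\delta_0^{-\frac{N+1}\beta}\,[f]_{W^{\beta,N/\beta}}^{\frac{N+1}\beta}\qquad\text{for all }f\in C^\infty(\mathbb S^N,\mathbb S^{2n}).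
\]
Together with the case $\beta=1$, the estimate \eqref{eq:main} holds for all $\beta\in(0,1]$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $\beta\in(0,1]$ there is $c=c(n,\beta)\ge1$ such that for every nonzero $a\in\pi_N(\mathbb S^{2n})$
\[
c^{-1}(1+|\deg_Ha|)^{\frac N{N+1}}\le\inf_{f\in a\cap C^\infty}[f]^{N/\beta}_{W^{\beta,N/\beta}}\le c\,(1+|\deg_Ha|)^{\frac N{N+1}} .
\]
In particular, for each $\beta$ and each exponent $q>0$, an estimate $|\deg_Hf|\le C[f]^q_{W^{\beta,N/\beta}}$ holds for all smooth $f$ if and only if $q\ge\frac{N+1}\beta$.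
\end{theorem}

Section~\ref{sec:split} splits Theorem~\ref{thm:deform} into an analytic and a geometric proposition. Section~\ref{sec:necks} shows the obstacle, long thin necks, and its removal in the simplest configurations. Sections \ref{sec:clusters} and \ref{sec:stop} prove the two propositions, and Sections \ref{sec:hopf} and \ref{sec:sharp} prove Theorems \ref{thm:hopf} and \ref{thm:sharp}.

\section{Conventions and passage to $\mathbb R^d$}\label{sec:conv}

Until Section~\ref{sec:stop}, $d$ and $\mathcal N$ are as in Theorem~\ref{thm:deform}, and $C,C_1,\dots$ depend only on them. We write $E(f)=\int|\nabla f|^d$ and $E(f;A)=\int_A|\nabla f|^d$. The number $D$ is the intrinsic diameter of $\mathcal N$; any two points $u,u'\in\mathcal N$ are joined by a minimizing geodesic of length at most $D$, and $|u-u'|\le D$.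

\paragraph{Projection.} Fix $\varepsilon_0>0$ such that the nearest-point projection $\Pi$ onto $\mathcal N$ is smooth on $\{\operatorname{dist}(\cdot,\mathcal N)<2\varepsilon_0\}$, and let $C_\Pi\ge1$ bound $|\nabla\Pi|$ on $\{\operatorname{dist}(\cdot,\mathcal N)\le\varepsilon_0\}$. For spheres $\Pi(u)=u/|u|$. We often use the following fact.
\begin{itemize}
\item[(H)] If $f:X\to\mathcal N$ and $F:X\to\mathbb R^m$ are continuous and $|F-f|\le\varepsilon_0$, then $\Pi(f+s(F-f))$, $0\le s\le1$, is a homotopy from $f$ to $\Pi F$, and it is stationary wherever $F=f$.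
\end{itemize}

\paragraph{Pointwise Lipschitz constant.} Let $\operatorname{lip}f(x)=\limsup_{y\to x}|f(y)-f(x)|/\operatorname{dist}(x,y)$. It satisfies $\operatorname{lip}(f\circ g)(x)\le\operatorname{lip}f(g(x))\operatorname{lip}g(x)$, and $\operatorname{lip}f\le|\nabla f|$ for smooth $f$. If $f$ is locally Lipschitz on a $d$-dimensional manifold, then $|\nabla f|\le\sqrt d\,\operatorname{lip}f$ almost everywhere, and $|f(x)-f(y)|$ is at most the length of a $C^1$ path from $x$ to $y$ times the supremum of $\operatorname{lip}f$ along it.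

\paragraph{Conformal invariance.} Let $P\in\mathbb S^d$ be the north pole and $\sigma(x)=(2x,|x|^2-1)/(1+|x|^2)$ the inverse stereographic projection $\mathbb R^d\to\mathbb S^d\setminus\{P\}$. Its differential is $\lambda(x)=2/(1+|x|^2)$ times an isometry, and expanding $2-2\sigma(x)\cdot\sigma(y)$ gives $|\sigma(x)-\sigma(y)|^2=\lambda(x)\lambda(y)|x-y|^2$. Hence
\[
\frac{d\sigma(x)\,d\sigma(y)}{|\sigma(x)-\sigma(y)|^{2d}}=\frac{dx\,dy}{|x-y|^{2d}},
\]
so $G_\delta$ and $[\,\cdot\,]_{W^{\beta,d/\beta}}$, $\beta<1$, are given by the same formulas on $\mathbb R^d$ after composition with $\sigma$. The energy $E$ is invariant under every conformal change of variables, because $|\nabla f|^d$ and the Jacobian both scale by the $d$-th power of the conformal factor.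

A map $\mathbb R^d\to\mathcal N$ that is constant outside a ball is regarded as a map on $\mathbb S^d=\mathbb R^d\cup\{\infty\}$; if it is Lipschitz or smooth on $\mathbb R^d$, it is so on $\mathbb S^d$. Homotopies between such maps are homotopies on $\mathbb S^d$. Each one that we construct on $\mathbb R^d$ is a continuous family $f_s$, $0\le s\le1$, such that $f_s(x)$ depends only on $s$ for $|x|\ge R$, with $R$ fixed; such a family is continuous on $\mathbb S^d\times[0,1]$.

\begin{lemma}\label{lem:cut}
Let $f:\mathbb S^d\to\mathcal N$ be continuous. For small $r>0$ there are continuous maps $f_r$, equal to $f(P)$ near $P$ and homotopic to $f$ by a homotopy that fixes the value at $P$, such that $G_\delta(f_r)\to G_\delta(f)$ as $r\to0$ for every $\delta>0$.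
\end{lemma}

\begin{proof}
Let $\chi_r:\mathbb S^d\to[0,1]$ be continuous, $0$ on $B_r(P)$ and $1$ off $B_{2r}(P)$, and let $f_r=\Pi F_r$ with $F_r=f(P)+\chi_r(f-f(P))$. Since $F_r=f$ off $B_{2r}(P)$ and at $P$, and $f$ is continuous at $P$, we have $\|F_r-f\|_\infty\to0$ and $\|f_r-f\|_\infty\to0$, and (H) gives the homotopy. Once $\|f_r-f\|_\infty<\delta/4$, the inequality $|f_r(x)-f_r(y)|>\delta$ forces $|f(x)-f(y)|>\delta/2$, hence $|x-y|\ge\eta$ with $\eta>0$ independent of $r$. For $x,y\ne P$ we have $f_r(x)=f(x)$ and $f_r(y)=f(y)$ for small $r$. Dominated convergence, with majorant $\eta^{-2d}$, finishes the proof.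
\end{proof}

\paragraph{Averages.} Fix $0\le\varphi\in C_c^\infty(B_1)$ with $\int\varphi=1$. For $f:\mathbb R^d\to\mathcal N$ continuous and equal to a constant $u_\infty$ outside $B_{R_0}$, put
\begin{equation}\label{eq:F}
F(x,t)=t^{-d}\int\varphi\Big(\frac{x-y}t\Big)f(y)\,dy\quad(t>0),\qquad F(x,0)=f(x).
\end{equation}
Then $F$ is continuous on $\mathbb R^d\times[0,\infty)$, smooth for $t>0$, and $F(x,t)=u_\infty$ if $|x|\ge R_0+t$.

\begin{lemma}\label{lem:smooth}
For small $t>0$ the map $\Pi F(\cdot,t)$ is smooth, equal to $u_\infty$ outside a ball, and homotopic to $f$ by a homotopy that is stationary near infinity. If $f$ is Lipschitz, then $E(\Pi F(\cdot,t))\to E(f)$ as $t\to0$.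
\end{lemma}

\begin{proof}
Write $F_t=F(\cdot,t)$. It converges uniformly to $f$, so (H) applies. If $f$ is Lipschitz, then $\nabla F_t\to\nabla f$ in $L^d$ and $\nabla\Pi(F_t)\to\nabla\Pi(f)$ uniformly, so $\nabla(\Pi F_t)\to\nabla\Pi(f)\nabla f=\nabla(\Pi f)=\nabla f$ in $L^d$.
\end{proof}

\section{Two propositions}\label{sec:split}

The natural way to lower the energy of $f$ within its homotopy class is to replace $f(x)$ by $\Pi F(x,t)$ and to increase $t$ as long as the average $F(x,t)$ stays near $\mathcal N$. This can fail only at pairs $(x,t)$ for which $f$ varies by more than $\delta$ between a substantial portion of the pairs of points of $B_t(x)$, and such $(x,t)$ are charged to $G_\delta(f)$. They can be covered by small balls around at most $CG_\delta(f)$ points $b_1,\dots,b_M$ of the half-space $\mathbb R^d\times(0,\infty)$, and above $x$ we may raise $t$ to a fixed fraction of the distance from $x$ to these points. We identify $x\in\mathbb R^d$ with $(x,0)\in\mathbb R^{d+1}$, write $b_i=(x_i,t_i)$, and put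
\[
\rho(x)=\min_{1\le i\le M}|x-b_i|,\qquad x\in\mathbb R^d .
\]
This function is $1$-Lipschitz and bounded below by $\min_it_i>0$.

\begin{proposition}[stopped averaging]\label{prop:stop}
There are $\delta_0>0$ and $C_1$ such that for every continuous $f:\mathbb R^d\to\mathcal N$ that is constant outside a ball, one of the following holds. Either $f$ is homotopic to a constant, or there are distinct points $b_1,\dots,b_M\in\mathbb R^d\times(0,\infty)$ with $1\le M\le C_1G_{\delta_0}(f)$ and a Lipschitz map $f_1$, homotopic to $f$ and constant outside a ball, with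
\begin{equation}\label{eq:lip}
\operatorname{lip}f_1(x)\le\frac{\varepsilon_0}{4\rho(x)}\qquad\text{for all }x\in\mathbb R^d .
\end{equation}
\end{proposition}

\begin{proposition}[surgery]\label{prop:surgery}
There is $C_2$ with the following property. Let $b_1,\dots,b_M\in\mathbb R^d\times(0,\infty)$ be distinct, $M\ge1$, and let $f_1:\mathbb R^d\to\mathcal N$ be Lipschitz, constant outside a ball, and satisfy \eqref{eq:lip}. Then $f_1$ is homotopic to a Lipschitz map $f'$, constant outside a ball, with $E(f')\le C_2M$.
\end{proposition}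

\begin{proof}[Proof of Theorem~\ref{thm:deform} from the propositions]
If $f$ is homotopic to a constant, take that constant for $f'$. Otherwise no map $f_r$ of Lemma~\ref{lem:cut} is homotopic to a constant, so Proposition~\ref{prop:stop} gives $1\le C_1G_{\delta_0}(f_r)$. Letting $r\to0$,
\begin{equation}\label{eq:gap}
G_{\delta_0}(f)\ge1/C_1\qquad\text{whenever $f$ is not homotopic to a constant.}
\end{equation}
In particular $G_{\delta_0}(f)>0$, so $G_{\delta_0}(f_r)\le2G_{\delta_0}(f)$ for some $r$. The two propositions, applied to this $f_r$, give $f'$ with $E(f')\le C_2M\le2C_1C_2G_{\delta_0}(f)$. For later use: in both cases $f'$ is constant near $P$.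
\end{proof}

\section{Necks}\label{sec:necks}

By \eqref{eq:lip}, $E(f_1)\le C\int\rho^{-d}$. One would like to bound this by $CM$, but already for the single point $b_1=(0,1)$ the integral of $\rho^{-d}=(1+|x|^2)^{-d/2}$ over $B_R$ grows like $\log R$. The loss occurs on large annuli on which $\rho(x)$ is comparable to the distance from the center. We call them necks.

\subsection{The loss is real}

Let $\gamma:\mathbb R\to\mathcal N$ have constant speed $\lambda$ on $[0,\ell]$, $\ell\ge1$, and be constant on $(-\infty,0]$ and on $[\ell,\infty)$. Put $f(x)=\gamma(\log|x|)$. Then $|\nabla f|=\lambda/|x|$ for $1<|x|<e^\ell$, so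
\[
E(f)=|\mathbb S^{d-1}|\,\ell\,\lambda^d .
\]
Since $(1+|x|^2)^{1/2}\le\sqrt2\,|x|$ for $|x|\ge1$, the map $f$ satisfies \eqref{eq:lip} with $M=1$, $b_1=(0,1)$, as soon as $\lambda\le\varepsilon_0/6$. Its energy is unbounded as $\ell\to\infty$, so in Proposition~\ref{prop:surgery} one cannot take $f'=f_1$.

The gap energy of $f$ is much smaller than its energy. Let $k=\delta/\lambda\ge1$, $|x|=e^\tau$, $|y|=e^{\tau'}$, $\tau<\tau'$. If $|\gamma(\tau)-\gamma(\tau')|>\delta$, then $s=\tau'-\tau>k$, $\tau'>0$ and $\tau<\ell$; moreover $k<\ell$. For such pairs $|x-y|\ge(1-e^{-1})e^{\tau'}$, and $dx\,dy$ carries the weight $e^{d\tau+d\tau'}$. For fixed $s$ the variable $\tau$ ranges in $(-s,\ell)$, so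
\[
G_\delta(f)\le C\int_k^\infty(\ell+s)e^{-ds}\,ds\le C\,\ell\,e^{-d\delta/\lambda}.
\]
With $\ell=e^{d\delta/\lambda}$ and $\lambda\to0$, the gap energy stays bounded while $E(f)\to\infty$. A path traversed slowly along a long neck is almost invisible to $G_\delta$, and it can be very long. It has to be shortened by a homotopy, and this is where the topology of $\mathcal N$ enters.

\subsection{Surgery on a cylinder}

The map $(\tau,\zeta)\mapsto x_0+e^\tau\zeta$ from $\mathbb R\times\mathbb S^{d-1}$, with the product metric, to $\mathbb R^d\setminus\{x_0\}$ is conformal with factor $e^\tau=|x-x_0|$. It preserves $E$, and it turns a bound $\operatorname{lip}f_1(x)\le L/|x-x_0|$ on an annulus into the bound $\operatorname{lip}v\le L$ for $v(\tau,\zeta)=f_1(x_0+e^\tau\zeta)$ on a cylinder. By \eqref{eq:lip},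
\begin{equation}\label{eq:neckcond}
\rho(x)\ge\tfrac78|x-x_0|\ \text{ on the closed annulus}\quad\Longrightarrow\quad\operatorname{lip}v\le\tfrac27\varepsilon_0\ \text{ on the cylinder.}
\end{equation}

\begin{lemma}\label{lem:neck}
There is $C_3$ with the following property. Let $v:Z\to\mathcal N$ be locally Lipschitz with $\operatorname{lip}v\le\frac27\varepsilon_0$.
\begin{enumerate}
\item[(a)] If $Z=[\tau_0,\tau_1]\times\mathbb S^{d-1}$ with $\tau_1-\tau_0\ge3$, then $v$ is homotopic to a Lipschitz map $v'$ with $E(v')\le C_3$, by a homotopy that is stationary on $\partial Z$.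
\item[(b)] If $Z=[\tau_0,\infty)\times\mathbb S^{d-1}$ and $v$ is constant for large $\tau$, then $v$ is homotopic to a Lipschitz map $v'$, constant for $\tau\ge\tau_0+1$, with $E(v')\le C_3$, by a homotopy $v_s$ that is stationary on $\partial Z$ and depends only on $s$ for large $\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $\zeta_0\in\mathbb S^{d-1}$ and let $\gamma(\tau)=v(\tau,\zeta_0)$. Since $d\ge2$, every $\zeta$ is joined to $\zeta_0$ by an arc of length at most $\pi$, so $|v(\tau,\zeta)-\gamma(\tau)|\le\frac{2\pi}7\varepsilon_0\le\varepsilon_0$. Thus $v$ is close to a map that depends on $\tau$ alone. We first deform $v$ to that map away from the ends, and then shorten the path.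

(a) Let $\chi(\tau)$ be $0$ at $\tau_0$ and $\tau_1$, equal to $1$ on $T=[\tau_0+1,\tau_1-1]$, and affine in between. Put $V=(1-\chi)v+\chi\gamma$. By (H), $v$ is homotopic to $\Pi V$, and the homotopy is stationary on $\partial Z$. For $\tau\in T$ we have $\Pi V=\gamma(\tau)$. On the two remaining pieces, of length $1$,
\[
\operatorname{lip}V\le(1-\chi)\operatorname{lip}v+\chi\operatorname{lip}\gamma+|v-\gamma|\le2\varepsilon_0,
\]
so each has energy at most $|\mathbb S^{d-1}|(2\sqrt d\,C_\Pi\varepsilon_0)^d$.

Let $\ell=\tau_1-\tau_0-2\ge1$ be the length of $T$, and let $\tilde\gamma:T\to\mathcal N$ be a constant-speed minimizing geodesic with the same endpoints as $\gamma|_T$. As $\mathcal N$ is simply connected, $\gamma|_T$ and $\tilde\gamma$ are homotopic with fixed endpoints. Applying this homotopy independently of $\zeta$ deforms $\Pi V$ on $T\times\mathbb S^{d-1}$ and fixes it elsewhere. The resulting map $v'$ has speed at most $D/\ell$ on $T$, so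
\[
E(v';T\times\mathbb S^{d-1})\le|\mathbb S^{d-1}|\,\ell\,(D/\ell)^d\le|\mathbb S^{d-1}|\,D^d .
\]

(b) Now let $\chi$ be $0$ at $\tau_0$, equal to $1$ on $[\tau_0+1,\infty)$, and affine in between. Choose $\tau_\infty\ge\tau_0+1$ such that $v$ is constant for $\tau\ge\tau_\infty$. There $V=v$, so the homotopy from $v$ to $\Pi V$ is stationary. Next, on $[\tau_0+1,\infty)$ use the maps $\gamma(\min(\tau,\theta))$ with $\theta$ decreasing from $\tau_\infty$ to $\tau_0+1$. They fix the value at $\tau_0+1$, and for $\tau\ge\tau_\infty$ they equal $\gamma(\theta)$. The final map is constant for $\tau\ge\tau_0+1$, and its energy is that of $\Pi V$ on a piece of length $1$.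
\end{proof}

\begin{remark}
The exchange of $\gamma|_T$ for $\tilde\gamma$ is the only use of simple connectivity in the proof of Theorem~\ref{thm:deform}. Without it, this step could only shorten $\gamma|_T$ within its own homotopy class of paths, for which we know no better bound than the length $\frac27\varepsilon_0\ell$ of $\gamma|_T$ itself; this returns the bound $C\ell$. Part (b) needs no topology, because a free homotopy may move the value at infinity. The assumption $d\ge2$ makes the cross-section connected; for $d=1$ Theorem~\ref{thm:deform} is empty, since every loop in $\mathcal N$ is homotopic to a constant.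
\end{remark}

\subsection{One cluster and two clusters}

Let $L\ge1$ and let $f_1$ be as in Proposition~\ref{prop:surgery}.

\emph{One cluster:} $|b_i|\le1$ and $t_i\ge1/L$ for all $i$. For $|x|\ge8$ we have $\rho(x)\ge|x|-1\ge\frac78|x|$, so Lemma~\ref{lem:neck}(b) replaces $f_1$ on $\{|x|\ge8\}$ by a map of energy at most $C_3$. On $B_8$ we keep $f_1$; there $\rho\ge1/L$ and $\int_{B_8}\rho^{-d}\le(8L)^d|B_1|$. The case $L=1$ is $M=1$, $b_1=(0,1)$, and every single point reduces to it by a translation and a dilation.

\emph{Two clusters:} $e_1$ is a unit vector, $\epsilon\le2^{-11}$, each $b_i$ satisfies $t_i\ge\epsilon/L$ and either $|b_i|\le\epsilon$ or $|b_i-e_1|\le\epsilon$, and both alternatives occur. Consider $A_1=\{8\epsilon\le|x|\le\frac18\}$. There $\rho(x)\le|x|+\epsilon\le\frac98|x|$, so $\int_{A_1}\rho^{-d}\ge(\frac89)^d|\mathbb S^{d-1}|\log\frac1{64\epsilon}$, which is unbounded as $\epsilon\to0$. On the other hand, points of the first cluster have distance at least $|x|-\epsilon\ge\frac78|x|$ from $x\in A_1$, and points of the second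 at least $1-\epsilon-|x|\ge\frac34\ge6|x|$. The cylinder has length $\log\frac1{64\epsilon}\ge\log32>3$, so Lemma~\ref{lem:neck}(a) applies. It applies in the same way on $A_2=e_1+A_1$, by the symmetry of the assumptions, and part (b) applies on $A_3=\{|x|\ge16\}$, where $\rho(x)\ge|x|-2\ge\frac78|x|$. What remains consists of two balls of radius $8\epsilon$, where $\rho\ge\epsilon/L$, and of a part of $B_{16}$ where $\rho\ge\frac18-\epsilon\ge\frac1{10}$. The integral of $\rho^{-d}$ over the remainder is at most $(2(8L)^d+160^d)|B_1|$, independently of $\epsilon$. Both ends of $A_1$ are attached to regions where the map is prescribed, so the path cannot be pulled in from a free end as in part (b).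

For general configurations clusters are nested, and three things have to be shown: the number of necks is at most $CM$, the necks are disjoint, and $\int\rho^{-d}\le CM$ on their complement, with no parameter such as $L$.

\section{Clusters: proof of Proposition~\ref{prop:surgery}}\label{sec:clusters}

\subsection{Isolated sets and their necks}

For $\emptyset\ne S\subset\{1,\dots,M\}$ let
\[
r_S=\max_{j,l\in S}|b_j-x_l|,\qquad R_S=\min_{j\notin S,\ l\in S}|b_j-x_l|,
\]
with $R_S=\infty$ if $S=\{1,\dots,M\}$. Distances are measured from the foot points $x_l$ because the necks are annuli in $\mathbb R^d$. For $l,l'\in S$ we have $t_l=|b_l-x_l|\le r_S$ and $|x_l-x_{l'}|\le|b_l-x_{l'}|\le r_S$. Call $S$ \emph{isolated} if $R_S\ge\Lambda r_S$, where $\Lambda=2^{11}$. The full set is always isolated. For each isolated $S$ fix $x_S\in\{x_l:l\in S\}$ and define its \emph{neck} (Figure~\ref{fig:neck})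
\[
A_S=\{x\in\mathbb R^d:\ 8r_S<|x-x_S|<R_S/8\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (-5.8,0) -- (5.8,0) node[right] {$\mathbb R^d$};
\draw[dashed] (0.8,0) arc (0:180:0.8);
\draw[dashed] (4.6,0) arc (0:180:4.6);
\draw[line width=2pt] (1.6,0) -- (3.4,0);
\draw[line width=2pt] (-1.6,0) -- (-3.4,0);
\foreach \p in {(0,0.5),(0.4,0.25),(-0.35,0.2),(5,0.6),(-3.9,3.3),(4.7,2.2)} \fill \p circle (2pt);
\draw (0,0.08) -- (0,-0.08) node[below] {$x_S$};
\node[below] at (2.5,-0.05) {$A_S$};
\node[below] at (-2.5,-0.05) {$A_S$};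
\node at (1.05,0.8) {$r_S$};
\node at (2.6,3.3) {$R_S$};
\end{tikzpicture}
\caption{An isolated set $S$, not to scale. The dots are the points $b_j$ of the half-space above $\mathbb R^d$. Those with $j\in S$ lie within distance $r_S$ of $x_S$, the others at distance at least $R_S\ge2^{11}r_S$. The neck $A_S$ (thick) is the annulus $8r_S<|x-x_S|<R_S/8$ in $\mathbb R^d$.}\label{fig:neck}
\end{figure}

\begin{lemma}\label{lem:necks}
There are at most $2M-1$ isolated sets, their necks are pairwise disjoint, and $\rho(x)\ge\frac78|x-x_S|$ on $\overline{A_S}$.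
\end{lemma}

\begin{proof}
\emph{Counting.} If $S$ is isolated and $l\in S$, then $S=\{j:|b_j-x_l|\le r_S\}$, because $R_S>r_S$. Hence two isolated sets with a common element $l$ are nested. Add all singletons to the family of isolated sets; any two members are still nested or disjoint. Ordered by inclusion, the family is a tree whose root is the full set and whose leaves are the $M$ singletons. A member that is not a singleton is the disjoint union of its maximal proper submembers, so it has at least two children. A rooted tree with $M$ leaves in which every other vertex has at least two children has at most $M-1$ other vertices.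

\emph{Disjointness.} Let $S\subsetneq S'$. Taking $j\in S'\setminus S$ and $l\in S$ gives $R_S\le r_{S'}$, and $|x_S-x_{S'}|\le r_{S'}$. So $A_S\subset B(x_S,R_S/8)\subset B(x_{S'},\frac98r_{S'})$, which does not meet $A_{S'}$. Let $S\cap S'=\emptyset$, $x_S=x_l$, $x_{S'}=x_{l'}$, and $\Delta=|x_l-x_{l'}|$. Then $R_S\le|b_{l'}-x_l|\le\Delta+t_{l'}\le\Delta+R_{S'}/\Lambda$, and exchanging the roles, $R_{S'}\le\Delta+R_S/\Lambda$. Adding, $2\Delta\ge(1-\Lambda^{-1})(R_S+R_{S'})$, so $\Delta>R_S/8+R_{S'}/8$ and the balls $B(x_S,R_S/8)$, $B(x_{S'},R_{S'}/8)$ are disjoint.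

\emph{Lower bound.} Let $x\in\overline{A_S}$. For $j\in S$, $|x-b_j|\ge|x-x_S|-r_S\ge\frac78|x-x_S|$. For $j\notin S$, $|x-b_j|\ge R_S-|x-x_S|\ge7|x-x_S|$.
\end{proof}

\subsection{The integral outside the necks}

A point $x$ outside all necks, with nearest point $b_i$, is of one of two kinds. Either the height $t_i$ is comparable to $\rho(x)$, or $b_i$ looks like a boundary point from $x$, and then another point $b_j$ lies at a distance comparable to $\rho(x)$ from $b_i$, since otherwise $x$ would be in a neck. In the second case the set $\{b_1,\dots,b_M\}$ branches at the scale $\rho(x)$. A set of $M$ points can branch only about $M$ times over all scales; the next lemma makes this precise. A set is \emph{$r$-separated} if its distinct points have distance at least $r$.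

\begin{lemma}\label{lem:pack}
Let $X\subset\mathbb R^{d+1}$ have $M$ elements. For each $k\in\mathbb Z$ let $J_k\subset X$ be $2^{k+13}$-separated and such that every $b\in J_k$ has a partner $b'\in X$ with $2^{k-8}\le|b-b'|\le2^{k+9}$. Then $\sum_k\#J_k\le22(M-1)$.
\end{lemma}

\begin{proof}
Let $\mathcal P(r)$ be the maximal cardinality of an $r$-separated subset of $X$. We claim that
\begin{equation}\label{eq:pack}
\mathcal P(2^{k-9})\ge\mathcal P(2^{k+13})+\#J_k .
\end{equation}
Let $\Sigma\subset X$ be $2^{k+13}$-separated with $\#\Sigma=\mathcal P(2^{k+13})$. Let $b\in J_k$ with partner $b'$. The ball $B(b,2^{k+11})$ contains at most one point of $\Sigma$. If it contains one, then one of $b,b'$ has distance at least $2^{k-9}$ from it, because $|b-b'|\ge2^{k-8}$; call this one $p_b$. If it contains none, let $p_b=b$. Since $|p_b-b|\le2^{k+9}$, the distance from $p_b$ to the points of $\Sigma$ outside the ball is at least $2^{k+11}-2^{k+9}\ge2^{k-9}$, and for distinct $b,\tilde b\in J_k$ we have $|p_b-p_{\tilde b}|\ge2^{k+13}-2^{k+10}\ge2^{k-9}$.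 So $\Sigma\cup\{p_b:b\in J_k\}$ is $2^{k-9}$-separated and has $\#\Sigma+\#J_k$ elements.

Sum \eqref{eq:pack} over $|k|\le K$. The exponents $k-9$ and $k+13$ differ by $22$, so all terms cancel except $22$ values of $\mathcal P$ at the smallest scales and $22$ at the largest. For large $K$ these equal $M$ and $1$.
\end{proof}

\begin{lemma}\label{lem:outside}
Let $U=\mathbb R^d\setminus\bigcup_SA_S$, the union taken over isolated $S$. Then $\int_U\rho^{-d}\,dx\le C_dM$.
\end{lemma}

\begin{proof}
For $x\in U$ write $\rho=\rho(x)$ and choose $i$ with $\rho=|x-b_i|$, say the smallest such index.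

\emph{Case 1: $t_i\ge\rho/256$.} Then $|x-x_i|\le\rho\le256\,t_i$ and $\rho\ge t_i$. For a given $i$ these points contribute at most $|B_1|(256\,t_i)^dt_i^{-d}=256^d|B_1|$ to the integral, and in total at most $256^d|B_1|M$.

\emph{Case 2: $t_i<\rho/256$.} We claim that there is $j$ with $\rho/128<|b_j-x_i|\le128\rho$. Suppose not, and let $S=\{j:|b_j-x_i|\le\rho/128\}$, which contains $i$. For $l\in S$ we have $|x_l-x_i|\le\rho/128$. Hence $r_S\le\rho/64$, and, as $|b_j-x_i|>128\rho$ for $j\notin S$, also $R_S\ge127\rho$. Thus $R_S/r_S\ge127\cdot64=8128\ge\Lambda$, and $S$ is isolated. From $\rho-t_i\le|x-x_i|\le\rho$ and $|x_i-x_S|\le\rho/128$ we obtain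
\[
8r_S\le\frac\rho8<\rho-\frac\rho{256}-\frac\rho{128}\le|x-x_S|\le\rho+\frac\rho{128}<\frac{127}8\rho\le\frac{R_S}8 .
\]
So $x\in A_S$, a contradiction. Since $|b_i-x_i|=t_i<\rho/256$, the index $j$ satisfies $\rho/256\le|b_i-b_j|\le256\rho$.

Let $U^k$ be the set of points of Case 2 with $2^k\le\rho<2^{k+1}$, and let $I_k$ be the set of those $b_i$ that have a partner $b_j$ with $2^{k-8}\le|b_i-b_j|\le2^{k+9}$. Every $x\in U^k$ lies within distance $2^{k+1}$ of a point of $I_k$. Let $J_k$ be a maximal $2^{k+13}$-separated subset of $I_k$. Every point of $I_k$ lies within distance $2^{k+13}$ of $J_k$, so $U^k$ is covered by the balls $B(b,2^{k+14})$, $b\in J_k$. Each meets $\mathbb R^d$ in a set of measure at most $|B_1|2^{(k+14)d}$, and $\rho^{-d}\le2^{-kd}$ on $U^k$. Therefore $\int_{U^k}\rho^{-d}\le2^{14d}|B_1|\,\#J_k$, and Lemma~\ref{lem:pack} bounds the sum over $k$ by $C_dM$.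
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:surgery}]
Let $S$ be isolated. By Lemma~\ref{lem:necks} and \eqref{eq:neckcond}, the map $f_1$ on $\overline{A_S}$, read in cylinder coordinates centered at $x_S$, satisfies $\operatorname{lip}v\le\frac27\varepsilon_0$. If $R_S<\infty$, the cylinder has length $\log(R_S/(64r_S))\ge\log32>3$ and we apply Lemma~\ref{lem:neck}(a). For the full set we apply part (b). Perform these homotopies simultaneously and keep $f_1$ fixed on $U$. The finitely many closed sets $U$ and $\overline{A_S}$ cover $\mathbb R^d$, and since the open necks are disjoint, two of these sets meet only in boundary spheres of necks, where all homotopies are stationary. So we obtain a homotopy from $f_1$ to a map $f'$ that is constant outside a ball. The map $f'$ is Lipschitz on each of the closed sets, and a segment is cut by the boundary spheres into finitely many pieces, each contained in one of them; hence $f'$ is Lipschitz. Finally, by \eqref{eq:lip} and Lemmas \ref{lem:neck}, \ref{lem:necks} and \ref{lem:outside},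
\[
E(f')\le d^{d/2}\Big(\frac{\varepsilon_0}4\Big)^d\int_U\rho^{-d}\,dx+(2M-1)\,C_3\le C_2M .\qedhere
\]
\end{proof}

\section{Bad points: proof of Proposition~\ref{prop:stop}}\label{sec:stop}

Let $f=u_\infty$ outside $B_{R_0}$, let $F$ be as in \eqref{eq:F}, and let $\delta>0$, to be fixed in Step 5. The local version of the gap energy on the ball $B_t(x)$ is
\[
g(x,t)=t^{-2d}\,\big|\{(y,z)\in B_t(x)^2:\ |f(y)-f(z)|>\delta\}\big| .
\]
Call $(x,t)$, $t>0$, \emph{bad} if $g(x,t)>\delta$ and \emph{good} otherwise, and let $\mathcal B$ be the set of bad points. A pair $(y,z)$ counted in $g$ has a point in $B_{R_0}$, so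
\begin{equation}\label{eq:gbound}
g(x,t)\le2|B_1|^2R_0^d\,t^{-d},\qquad g(x,t)=0\ \text{ if }|x|\ge R_0+t .
\end{equation}
For example, if $f$ is $L$-Lipschitz and $R_0=1$, bad points satisfy $\delta/(2L)<t<C\delta^{-1/d}$ and $|x|<1+t$, and replacing $f$ by $f(\cdot/\epsilon)$ dilates $\mathcal B$ by $\epsilon$. A piece of $f$ that lives at scale $\epsilon$ thus produces a cluster at height about $\epsilon$, as in Section~\ref{sec:necks}.

\paragraph{Step 1: good points.} There is $C_4$, independent of $\delta$, such that at every good point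
\begin{equation}\label{eq:good}
\operatorname{dist}(F(x,t),\mathcal N)\le C_4\delta,\qquad t\,|\nabla_{x,t}F(x,t)|\le C_4\delta .
\end{equation}
Indeed, the mean over $y\in B_t(x)$ of $|\{z\in B_t(x):|f(z)-f(y)|>\delta\}|$ equals $g(x,t)\,t^d/|B_1|$, so for some $y\in B_t(x)$ this measure is at most $\delta t^d/|B_1|$. For this $y$,
\[
t^{-d}\int_{B_t(x)}|f(z)-f(y)|\,dz\le|B_1|\delta+D\delta/|B_1| .
\]
As $\int\varphi=1$, we have $F(x,t)-f(y)=t^{-d}\int\varphi(\frac{x-z}t)(f(z)-f(y))\,dz$, which gives the first bound. Differentiating \eqref{eq:F} shows that $t\partial_{x_k}F$ and $t\partial_tF$ have the form $t^{-d}\int\psi(\frac{x-z}t)f(z)\,dz$ with $\psi=\partial_k\varphi$ and $\psi(\xi)=-d\varphi(\xi)-\xi\cdot\nabla\varphi(\xi)=-\operatorname{div}(\xi\varphi)$. These functions are bounded, supported in $B_1$ and have integral zero, so $f(y)$ may again be subtracted. From now on $C_4\delta\le\varepsilon_0$, so that $\Pi F$ is defined at good points.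

\paragraph{Step 2: no bad points.} If $\mathcal B=\emptyset$, then $\Pi F(\cdot,s)$, $0\le s\le T$, is a homotopy from $f$ to $\Pi F(\cdot,T)$, equal to $u_\infty$ for $|x|\ge R_0+T$. Since $|F(x,T)-u_\infty|\le\|\varphi\|_\infty D|B_1|R_0^dT^{-d}$, fact (H) connects the constant $u_\infty$ to $\Pi F(\cdot,T)$ for large $T$. This is the first alternative. Now let $\mathcal B\ne\emptyset$.

\paragraph{Step 3: the points $b_i$.} By uniform continuity $g(\cdot,t)=0$ for small $t$; together with \eqref{eq:gbound} this shows that $\mathcal B$ lies in a compact subset of $\mathbb R^d\times(0,\infty)$. The separation must respect dilations, so it is measured relative to the height. Choose a maximal family $b_i=(x_i,t_i)\in\mathcal B$, $1\le i\le M$, with $|b_i-b_j|\ge\frac12\min(t_i,t_j)$ for $i\ne j$; by compactness such families have bounded cardinality. A bad point $(x,t)$ either belongs to the family or cannot be added to it, so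
\begin{equation}\label{eq:cover}
\mathcal B\subset\bigcup_iB(b_i,t_i/2).
\end{equation}

\paragraph{Step 4: $M\le C\delta^{-1}G_\delta(f)$.} We integrate against the measure $t^{-d-1}dx\,dt$, which is invariant under translations and dilations. The balls $B(b_i,t_i/8)$ are disjoint: if two meet and $t_j\le t_i$, then $t_i-t_j\le|b_i-b_j|<\frac18(t_i+t_j)$, so $t_i<\frac97t_j$ and $|b_i-b_j|<\frac27t_j<\frac12t_j$, contrary to the choice. For $(x,t)\in B(b_i,t_i/8)$ we have $\frac78t_i<t<\frac98t_i$ and $|x-x_i|+t_i<\frac98t_i<2t$, so $B_{2t}(x)\supset B_{t_i}(x_i)$ and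
\[
\tilde g(x,t):=t^{-2d}\,\big|\{(y,z)\in B_{2t}(x)^2:\ |f(y)-f(z)|>\delta\}\big|\ge(t_i/t)^{2d}g(b_i)\ge(8/9)^{2d}\delta .
\]
The measure of $B(b_i,t_i/8)$ is at least $9^{-d-1}$ times the volume of the unit ball of $\mathbb R^{d+1}$. For fixed $y,z,t$, the set of $x$ with $y,z\in B_{2t}(x)$ has measure at most $|B_1|(2t)^d$ and is empty unless $t>|y-z|/4$. By Fubini's theorem, with $c_d>0$,
\[
c_d\,\delta M\le\iint\tilde g\,\frac{dx\,dt}{t^{d+1}}\le\iint_{|f(y)-f(z)|>\delta}\ \int_{|y-z|/4}^\infty\frac{2^d|B_1|}{t^{2d+1}}\,dt\,dy\,dz=\frac{2^d4^{2d}|B_1|}{2d}\,G_\delta(f).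
\]

\paragraph{Step 5: the stopped map.} All $(x,t)$ with $0<t\le\rho(x)/4$ are good. For if $(x,t)$ is bad, then by \eqref{eq:cover} it lies in some $B(b_i,t_i/2)$, so $t>t_i/2$ and $\rho(x)\le|x-b_i|<t+t_i/2<2t$. Define
\[
f_1(x)=\Pi F\big(x,\rho(x)/4\big).
\]
The maps $\Pi F(x,s\rho(x)/4)$, $0\le s\le1$, form a homotopy from $f$ to $f_1$. Since $\rho(x)\le|x|+|b_1|$, we have $|x|\ge R_0+\rho(x)/4$ for large $|x|$, and there all these maps equal $u_\infty$. The map $x\mapsto(x,\rho(x)/4)$ is $2$-Lipschitz with values in $\{t\ge\frac14\min_it_i\}$, where $F$ is smooth. So $f_1$ is locally Lipschitz and constant near infinity, hence Lipschitz, and by \eqref{eq:good}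
\[
\operatorname{lip}f_1(x)\le C_\Pi\cdot\frac{C_4\delta}{\rho(x)/4}\cdot2=\frac{8C_\Pi C_4\delta}{\rho(x)} .
\]
The choice $\delta=\delta_0=\varepsilon_0/(32C_\Pi C_4)$ gives \eqref{eq:lip} and $C_4\delta_0\le\varepsilon_0$, and Step 4 gives $M\le C_1G_{\delta_0}(f)$. This proves Proposition~\ref{prop:stop}, and the proof of Theorem~\ref{thm:deform} is complete.

\section{The Hopf degree: proof of Theorem~\ref{thm:hopf}}\label{sec:hopf}

From now on $d=N$ and $\mathcal N=\mathbb S^{2n}$ unless stated otherwise; constants depend on $n$, and on $\beta$ where indicated. The case $\beta=1$ of \eqref{eq:main} is part of the result of Schikorra and Van Schaftingen. We include a direct argument.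

\begin{lemma}\label{lem:beta1}
$|\deg_Hf|\le C\,E(f)^{\frac{N+1}N}$ for all smooth $f:\mathbb S^N\to\mathbb S^{2n}$.
\end{lemma}

\begin{proof}
Let $\eta=f^*\omega$. We need a primitive of $\eta$ that gains one derivative. Let $\Delta=dd^*+d^*d$ be the Hodge Laplacian. We recall two standard facts: as $H^{2n}(\mathbb S^N)=0$, there are no harmonic $2n$-forms and $\Delta$ is invertible on smooth $2n$-forms; and $\|\Delta^{-1}\eta\|_{W^{2,s}}\le C_s\|\eta\|_{L^s}$ for $1<s<\infty$. Let $\psi=\Delta^{-1}\eta$. Then $\Delta d\psi=d\Delta\psi=d\eta=0$, so $d\psi$ is harmonic and exact, hence zero. Thus $\alpha=d^*\psi$ satisfies $d\alpha=\Delta\psi=\eta$. Take $s=\frac N{2n}\in(1,N)$. Its Sobolev exponent and its H\"older conjugate coincide: $\frac1s-\frac1N=\frac{2n-1}N=1-\frac1s=:\frac1{s'}$. Therefore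
\[
|\deg_Hf|\le C\|\alpha\|_{L^{s'}}\|\eta\|_{L^s}\le C\|\alpha\|_{W^{1,s}}\|\eta\|_{L^s}\le C\|\eta\|_{L^s}^2 .
\]
Finally $|\eta|\le C|\nabla f|^{2n}$ gives $\|\eta\|_{L^s}\le C\|\nabla f\|_{L^N}^{2n}$, and $4n=N+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hopf}]
The sphere $\mathbb S^{2n}$ is simply connected and $N\ge3$, so Theorem~\ref{thm:deform} applies. Let $f'$ be the map constructed in its proof; it is Lipschitz and constant near $P$. By Lemma~\ref{lem:smooth} there are smooth maps $f'_t$ homotopic to $f'$, hence to $f$, with $E(f'_t)\to E(f')$. Lemma~\ref{lem:beta1} yields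
\[
|\deg_Hf|=|\deg_Hf'_t|\le C\,E(f'_t)^{\frac{N+1}N}\longrightarrow C\,E(f')^{\frac{N+1}N}\le C_n\,G_{\delta_0}(f)^{\frac{N+1}N}.
\]
For $\beta\in(0,1)$ insert \eqref{eq:cheb}. The case $\beta=1$ is Lemma~\ref{lem:beta1}.
\end{proof}

\begin{remark}
For maps $\mathbb S^d\to\mathbb S^d$, $d\ge2$, the same argument with $|\deg f|=|\int f^*\omega|\le CE(f)$ in place of Lemma~\ref{lem:beta1} gives $|\deg f|\le CG_{\delta_0}(f)$.
\end{remark}

\section{The sharp growth rate: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Put $\theta=\frac N{N+1}$. We take $P\in\mathbb S^N$ and $u_\infty=(0,-1)\in\mathbb R^{2n}\times\mathbb R$ as base points. Since $\mathbb S^{2n}$ is simply connected, based maps are freely homotopic exactly when they are homotopic through based maps, so elements of $\pi_N(\mathbb S^{2n})$ are free homotopy classes and $0$ is the class of the constants.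

\subsection{The energy dominates the fractional seminorms}

\begin{lemma}\label{lem:compare}
Let $d\ge2$, $\beta\in(0,1)$, $p=d/\beta$, and let $f:\mathbb S^d\to\mathcal N$ be Lipschitz. Then $[f]^p_{W^{\beta,p}}\le C(\beta,d,\mathcal N)\,E(f)$.
\end{lemma}

\begin{proof}
Both sides are conformally invariant, so we work on $\mathbb R^d$, where $f$ is locally Lipschitz. Let $\mathcal M(x)=\sup_{r>0}|B_r|^{-1}\int_{B_r(x)}|\nabla f|$. The maximal theorem gives $\int\mathcal M^d\le C\int|\nabla f|^d$; this needs $d>1$. Integrating along rays from $x$,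
\[
\frac1{|B_r|}\int_{B_r(x)}|f(z)-f(x)|\,dz\le r\int_0^1\frac1{|B_{sr}|}\int_{B_{sr}(x)}|\nabla f|\,ds\le r\mathcal M(x).
\]
For $r=|x-y|$ the set $B_r(x)\cap B_r(y)$ contains a ball of radius $r/2$. Averaging $|f(x)-f(y)|\le|f(x)-f(z)|+|f(z)-f(y)|$ over $z$ in that ball gives $|f(x)-f(y)|\le2^d|x-y|(\mathcal M(x)+\mathcal M(y))$. Also $|f(x)-f(y)|\le D$. By symmetry we may restrict to $\mathcal M(y)\le\mathcal M(x)$ at the cost of a factor $2$, and in polar coordinates around $x$,
\[
[f]^p_{W^{\beta,p}}\le2|\mathbb S^{d-1}|\int_{\mathbb R^d}\int_0^\infty\min\big(D,2^{d+1}\mathcal M(x)s\big)^p\frac{ds}{s^{d+1}}\,dx .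
\]
For $\lambda\ge0$ the substitution $s\mapsto s/\lambda$ gives $\int_0^\infty\min(D,\lambda s)^ps^{-d-1}ds=\lambda^dD^{p-d}\big(\frac1{p-d}+\frac1d\big)$, which is finite because $p>d$.
\end{proof}

\subsection{Lower bound}

Let $a\ne0$ and let $f\in a$ be smooth. By \eqref{eq:gap} and Theorem~\ref{thm:hopf}, both $1$ and $|\deg_Ha|^\theta$ are at most $CG_{\delta_0}(f)$, so $(1+|\deg_Ha|)^\theta\le1+|\deg_Ha|^\theta\le CG_{\delta_0}(f)$. For $\beta<1$, \eqref{eq:cheb} gives the lower bound. For $\beta=1$, \eqref{eq:cheb} and Lemma~\ref{lem:compare} with $\beta=\frac12$ give $G_{\delta_0}(f)\le\delta_0^{-2N}[f]^{2N}_{W^{1/2,2N}}\le CE(f)$.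

\subsection{Upper bound}

By Lemma~\ref{lem:compare} it suffices to find a smooth map in $a$ with $E\le C(1+|\deg_Ha|)^\theta$. Placing $k$ copies of a fixed map side by side costs energy proportional to $k$, which is too much since $\theta<1$. The saving comes from composing in the target, where the Hopf degree grows quadratically. This produces only degrees of the form $\pm2\nu^2$, and a general degree is then written as a sum of rapidly decreasing terms of this form.

\paragraph{A bump of degree one.} Let $\vartheta:[0,\infty)\to[0,\pi]$ be smooth with $\vartheta(r)=r$ near $0$, $\vartheta'>0$ on $[0,\frac14)$ and $\vartheta=\pi$ on $[\frac14,\infty)$. The map $\kappa(x)=\big(\sin\vartheta(|x|)\,\frac x{|x|},\cos\vartheta(|x|)\big)$ from $\mathbb R^{2n}$ to $\mathbb S^{2n}$ is smooth, equals $u_\infty$ outside $B_{1/4}$, and maps $B_{1/4}$ diffeomorphically onto $\mathbb S^{2n}\setminus\{u_\infty\}$. After composing with a reflection of $\mathbb R^{2n}$ if necessary, $\mu=\kappa^*\omega$ has integral $1$; it is supported in $\overline{B_{1/4}}$.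

\paragraph{A map of Hopf degree two.} For $(x,y)\in\mathbb S^N\subset\mathbb R^{2n}\times\mathbb R^{2n}$ let $w(x,y)=\kappa(x)$ if $|x|\le|y|$ and $w(x,y)=\kappa(y)$ if $|x|\ge|y|$; up to sign this is the Whitehead square of the identity. Near the set $|x|=|y|=1/\sqrt2$ it equals $u_\infty$, so it is smooth. Let $\Omega=\mathrm{pr}_1^*\mu+\mathrm{pr}_2^*\mu$ on $\mathbb R^{4n}$. Where $|x|\le|y|$ on the sphere we have $|y|\ge1/\sqrt2$ and $\mathrm{pr}_2^*\mu=0$; where $|x|\ge|y|$, $\mathrm{pr}_1^*\mu=0$. Hence $w^*\omega=\Omega|_{\mathbb S^N}$. The form $\Omega$ is closed, so $\Omega=dA$ on $\mathbb R^{4n}$. Forms of even degree commute, $\mu\wedge\mu=0$ on $\mathbb R^{2n}$, and $\overline{B_{1/4}}\times\overline{B_{1/4}}$ lies in the unit ball $B^{4n}$. By Stokes' theorem,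
\[
\deg_Hw=\int_{\mathbb S^N}A\wedge\Omega=\int_{B^{4n}}\Omega\wedge\Omega=2\int_{\mathbb R^{4n}}\mathrm{pr}_1^*\mu\wedge\mathrm{pr}_2^*\mu=2 .
\]
Composing with a rotation, which is homotopic to the identity, we may assume that $w=u_\infty$ near $P$.

\paragraph{Blocks of Hopf degree $\pm2\nu^2$.} Let $\nu\ge1$ be an integer and $l=\lceil\nu^{1/(2n)}\rceil\le2\nu^{1/(2n)}$. Fix an orientation-preserving diffeomorphism $\psi:\mathbb S^{2n}\setminus\{u_\infty\}\to\mathbb R^{2n}$. Divide $[0,1]^{2n}$ into $l^{2n}\ge\nu$ cubes of side $1/l$ and select $\nu$ of them, with centers $z_1,\dots,z_\nu$. Let $\Phi_\nu(u)=\kappa(l(\psi(u)-z_j))$ if $\psi(u)$ lies in the $j$-th selected cube, and $\Phi_\nu(u)=u_\infty$ otherwise. Then $\Phi_\nu$ is smooth, fixes $u_\infty$, satisfies $|\nabla\Phi_\nu|\le C\nu^{1/(2n)}$, and $\int\Phi_\nu^*\omega=\nu$. Formula \eqref{eq:hopf} for $w$, used with the form $\nu^{-1}\Phi_\nu^*\omega$ of integral $1$, gives $\deg_H(\Phi_\nu\circ w)=\nu^2\deg_Hw=2\nu^2$, and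
\[
E(\Phi_\nu\circ w)\le C\nu^{N/(2n)}E(w)=C\nu^{2\theta}.
\]
Precomposing with a reflection of $\mathbb S^N$ that fixes $P$ preserves $E$ and reverses the sign of the integral \eqref{eq:hopf}, so it gives a block of Hopf degree $-2\nu^2$.

\paragraph{Sums.} View maps equal to $u_\infty$ near $P$ as maps on $\mathbb R^N$ equal to $u_\infty$ outside a ball. Translations change neither the class nor $E$. After translating finitely many smooth maps so that these balls are disjoint, their juxtaposition is smooth, represents the sum of the classes in $\pi_N(\mathbb S^{2n})$, and its energy is the sum of the energies.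

\paragraph{Greedy decomposition.} Let $k_0=\lfloor|\deg_Ha|/2\rfloor$ and, as long as $k_i\ge1$, let $\nu_i=\lfloor\sqrt{k_i}\rfloor$ and $k_{i+1}=k_i-\nu_i^2$. The sequence decreases strictly until it reaches $0$, so $\sum_i\nu_i^2=k_0$. From $k_i\le(\nu_i+1)^2-1$ we get $k_{i+1}\le2\nu_i\le2\sqrt{k_i}$, hence $k_{i+1}\le k_i/2$ when $k_i\ge16$. At most $15$ terms satisfy $1\le k_i<16$. Therefore
\[
\sum_i\nu_i^{2\theta}\le\sum_ik_i^\theta\le\frac{k_0^\theta}{1-2^{-\theta}}+15\cdot16^\theta\le C(1+|\deg_Ha|)^\theta .
\]
Let $a_i$ be the class of the block of Hopf degree $\pm2\nu_i^2$, with the sign of $\deg_Ha$, and let $a'=a-\sum_ia_i$. Then $\deg_Ha'\in\{0,1,-1\}$. The kernel of $\deg_H$ is finite by a theorem of Serre \cite{Serre}, and each nonempty fiber of $\deg_H$ is a coset of it, so $a'$ belongs to a finite set of classes that depends only on $n$. By Lemmas \ref{lem:cut} and \ref{lem:smooth} each of them has a smooth representative equal to $u_\infty$ near $P$; fix one for each class. The sum of the blocks and of the representative of $a'$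 is a smooth map in $a$ with energy at most $C(1+|\deg_Ha|)^\theta$.

\subsection{The exponent}

Write $[f]=[f]_{W^{\beta,N/\beta}}$. Let $q\ge\frac{N+1}\beta$. If $\deg_Hf=0$ there is nothing to prove. Otherwise the class of $f$ is nonzero and the lower bound gives $[f]\ge c_0:=c^{-\beta/N}$, so $[f]^{(N+1)/\beta}\le c_0^{(N+1)/\beta-q}[f]^q$ and \eqref{eq:main} implies the estimate with exponent $q$. Let $0<q<\frac{N+1}\beta$. The upper bound, applied to classes of Hopf degree $k=2\nu^2\to\infty$, gives smooth maps with $\deg_Hf=k$ and $[f]^q\le Ck^{q\beta/(N+1)}$. Since $q\beta/(N+1)<1$, the ratio $|\deg_Hf|/[f]^q$ is unbounded, and the estimate fails. This proves Theorem~\ref{thm:sharp}.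

\begin{thebibliography}{9}

\bibitem{PS}
Woongbae Park, Armin Schikorra,
\emph{Quantitative estimates for fractional Sobolev mappings in rational homotopy groups},
arXiv:2207.04207 (2022).

\bibitem{Serre}
Serre,
\emph{Groupes d'homotopie et classes de groupes ab\'eliens},
Ann.\ of Math.\ 1953.

\end{thebibliography}
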